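# Embedding topological semigroups into feebly compact ones

## 1. Topological semigroups, embeddings, feeble compactness

All topological spaces in these notes are Hausdorff.

**Definition (topological semigroup).** A topological semigroup is a Hausdorff space $S$ with an associative operation $S\times S\to S$ that is jointly continuous.

Two examples will accompany us. First, any Hausdorff space $X$ with $xy:=x$ is a topological semigroup: $(xy)z=x=x(yz)$, and the multiplication is a projection. We call it the left-zero semigroup on $X$. Second, the matrix units
$$B_\omega=\{0\}\cup\{e_{ij}:i,j<\omega\},\qquad e_{ij}e_{kl}=\begin{cases}e_{il}& j=k,\\ 0& j\ne k,\end{cases}$$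
with $0$ absorbing everything, form a topological semigroup in the discrete topology.

**Definition (embedding).** A topological semigroup $S$ embeds into a topological semigroup $T$ if there is a map $f\colon S\to T$ that is an injective homomorphism and a homeomorphism onto $f(S)$, where $f(S)$ has the subspace topology.

For example, discrete $(\mathbb N,+)$ embeds into its one-point compactification $\mathbb N\cup\{\infty\}$ with $\infty+x=x+\infty=\infty$. To check continuity at pairs involving $\infty$, let $U_k=\{\infty\}\cup\{m:m\ge k\}$ and note that $U_k+x\subseteq U_k$ for every $x$. On the other hand, the identity map from $(\mathbb R,+)$ with the discrete topology to $(\mathbb R,+)$ with the usual one is an injective continuous homomorphism but not an embedding.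

**Definition (feebly compact).** A family of subsets of $X$ is locally finite if every point of $X$ has a neighborhood that meets only finitely many members. The space $X$ is feebly compact if every locally finite family of nonempty open subsets of $X$ is finite. A topological semigroup is feebly compact if its underlying space is.

Every compact space is feebly compact: finitely many neighborhoods, each meeting finitely many members, cover the space. Infinite discrete spaces are not, because the singletons form a locally finite family. For a noncompact example we use a criterion, which is also how the main proof will end.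

**Lemma 1.** Let $L$ be dense in $X$, and suppose that every countable subset of $L$ is contained in a compact subset of $X$. Then $X$ is feebly compact.

*Proof.* Suppose an infinite family of nonempty open sets is locally finite. Choose distinct members $G_0,G_1,\dots$ and points $x_i\in G_i\cap L$. Let $K$ be compact with $x_i\in K$ for all $i$. Each point of $K$ has a neighborhood meeting only finitely many $G_i$. Finitely many of these neighborhoods cover $K$, so $K$ meets only finitely many $G_i$. This contradicts $x_i\in K\cap G_i$. $\square$

So the space $\omega_1$ with the order topology is feebly compact: take $L=X=\omega_1$, and recall that every countable subset of $\omega_1$ lies in some interval $[0,\delta]$, which is compact. It is not compact, since the open sets $[0,\delta]$ have no finite subcover.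

**Definition (countably compact).** A space is countably compact if every countable open cover has a finite subcover. For Hausdorff spaces this is equivalent to: every infinite subset $A$ has an accumulation point, that is, a point $c$ each of whose neighborhoods contains a point of $A\setminus\{c\}$ (and then infinitely many points of $A$).

The space $\omega_1$ is countably compact. Section 4 gives a feebly compact space that is not.

**Regular cardinals.** An infinite cardinal $\kappa$ is regular if every subset of $\kappa$ of size $<\kappa$ has a supremum $<\kappa$. For instance $\aleph_1$ is regular and $\aleph_\omega=\sup_n\aleph_n$ is not. The successor $\lambda^+$ of an infinite cardinal $\lambda$ is regular.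

**Rewriting.** Let a set of rules replace subwords of words over an alphabet by other words. Newman's lemma says: if there is no infinite chain of rewriting steps, and if any two words obtained from the same word by one step each can be rewritten further to a common word (local confluence), then every word has exactly one reduced form. For example, with the single rule $aa\to a$, the two ways to rewrite $aaa$ overlap in the middle letter and both give $aa$; every nonempty power of $a$ has the reduced form $a$.

**Neighborhood bases.** Suppose each point $w$ of a set has a nonempty family $\mathcal B_w$ of subsets such that (i) $w\in B$ for $B\in\mathcal B_w$; (ii) any two members of $\mathcal B_w$ contain a third; (iii) if $y\in B\in\mathcal B_w$, some $B'\in\mathcal B_y$ satisfies $B'\subseteq B$. Then there is a unique topology in which each $\mathcal B_w$ is a base of open neighborhoods of $w$. The order topology on an ordinal is an example: singletons at nonlimit points, intervals $(\beta,\alpha]$ at limit points $\alpha$.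

We can now pose the question, which comes from Serhii Bardyla, Alex Ravsky, "Closed subsets of compact-like topological spaces", arXiv:1907.12129 (2019): *does there exist a topological semigroup $S$ which cannot be embedded into a feebly compact topological semigroup $T$?*

The answer is no.

**Theorem A.** Every topological semigroup $S$ is topologically isomorphic to a closed subsemigroup of some feebly compact (Hausdorff) topological semigroup $T$.

Some cases are immediate. If $S$ is compact, take $T=S$. If $S=(\mathbb N,+)$, the compact semigroup $\mathbb N\cup\{\infty\}$ contains $S$ (though not as a closed subset; Theorem A asks for more than an embedding).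

## 2. Matrix units exclude compact and countably compact targets

The case of $(\mathbb N,+)$ suggests adding limit points to $S$ until it becomes compact, or at least countably compact. The semigroup $B_\omega$ defeats this.

**Theorem C.** The discrete semigroup $B_\omega$ does not embed into any (Hausdorff) topological semigroup $T$ in which every infinite subset has an accumulation point. Hence "feebly compact" in Theorem A cannot be strengthened to "countably compact".

*Proof.* Suppose $B_\omega\subseteq T$ and let $c\in T$ be an accumulation point of $\{e_{ii}:i<\omega\}$. Let $W$ be a neighborhood of $cc$ and $V$ a neighborhood of $c$ with $VV\subseteq W$. As $T$ is Hausdorff, $V$ contains infinitely many $e_{ii}$. Multiplying two different ones gives $0=e_{ii}e_{jj}\in W$. Multiplying each by itself gives $e_{ii}=e_{ii}e_{ii}\in W$ for infinitely many $i$.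

So $0$ lies in every neighborhood of $cc$, and since $T$ is Hausdorff, $cc=0$. Then every neighborhood of $0$ contains some $e_{ii}$, which contradicts that $0$ is isolated in $B_\omega$. $\square$

The contradiction begins when infinitely many elements of $S$ accumulate somewhere. Feeble compactness does not force that: it speaks only of open sets, and an infinite closed discrete subset is allowed. So we should keep $S$ closed in $T$, and surround it by new points which form a dense part $L$ to which Lemma 1 applies.

## 3. The index ordinals

If $S=\emptyset$, let $T$ be a one-point semigroup; then Theorem A holds. From now on $S\ne\emptyset$. Fix a regular uncountable cardinal $\kappa\ge|S|$ (for instance $|S|^+$ if $S$ is infinite and $\aleph_1$ otherwise).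

"Limit ordinal" means nonzero limit ordinal. Let $I$ be the set of nonlimit ordinals below $\kappa$, that is, $0$ and the successors. For $\alpha\in I$ let $\alpha-1$ be its predecessor, with $0-1:=-1$, a formal symbol smaller than all ordinals.

The map $\alpha\mapsto\alpha+1$ shows $|I|=\kappa$, and $|S\times\kappa|=\kappa$ because $1\le|S|\le\kappa$. Compose a bijection $I\to S\times\kappa$ with the projection to $S$. This gives a map
$$v\colon I\to S\quad\text{all of whose fibers have size }\kappa .$$
A bounded subset of $\kappa$ has fewer than $\kappa$ elements, so every fiber $v^{-1}(s)$ is unbounded in $\kappa$.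

## 4. Left-zero semigroups by hand

Let $S=X$ be a Hausdorff space with $xy=x$. Here the problem is purely topological, and we solve it directly. Let $T=X\sqcup\kappa$, with these basic neighborhoods:

- $\{\alpha\}$ at $\alpha\in I$;
- $(\beta,\alpha]$, with $-1\le\beta<\alpha$, at a limit ordinal $\alpha<\kappa$;
- $N_{O,\beta}(x)=O\cup\{\gamma\in I:\gamma>\beta,\ v(\gamma)\in O\}$ at $x\in X$, where $O\ni x$ is open in $X$ and $\beta<\kappa$.

Axioms (i) and (ii) are clear. For (iii): if $y\in O$, then $N_{O,\beta}(y)=N_{O,\beta}(x)$ as sets; a point $\gamma\in I$ has the neighborhood $\{\gamma\}$; a limit point $\gamma\in(\beta,\alpha]$ has $(\beta,\gamma]$.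

The space is Hausdorff. Two ordinals are separated as in the order topology. An ordinal $\alpha$ and a point $x$ are separated by a subset of $[0,\alpha]$ and any $N_{O,\alpha}(x)$. Points $x\ne x'$ with disjoint open $O,O'$ are separated by $N_{O,0}(x)$ and $N_{O',0}(x')$, since $v(\gamma)$ cannot lie in both $O$ and $O'$.

The subset $X$ carries its own topology, as $N_{O,\beta}(x)\cap X=O$, and it is closed because $\kappa$ is open. The set $\kappa$ is dense: $N_{O,\beta}(x)$ contains every $\gamma\in v^{-1}(x)$ with $\gamma>\beta$. A countable subset of $\kappa$ has a supremum $\delta<\kappa$, so it lies in the compact set $[0,\delta]$. By Lemma 1, $T$ is feebly compact. With $xy=x$ on all of $T$ it is a topological semigroup containing $S$ as a closed subsemigroup.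

If $X$ is infinite and discrete, it is an infinite closed discrete subset of $T$. So $T$ is then feebly compact but not countably compact.

The roles are these. The nonlimit ordinals $\gamma$ approximate the points $v(\gamma)$ as $\gamma\to\kappa$. The limit ordinals below $\kappa$ compactify the bounded parts.

## 5. Free approximants, and why many zeros are needed

For general $S$ we need to multiply the approximants. Write $d_\gamma$ for the approximant with index $\gamma\in I$. Continuity at $(s,t)$ asks that $d_\gamma d_{\gamma'}$ be close to $st$ when $v(\gamma)=s$, $v(\gamma')=t$ and both indices are large. The noncommittal choice is to leave such products unevaluated. Let $F$ be the set of nonempty words in the letters $d_\gamma$ ($\gamma\in I$) and $s\in S$ in which adjacent letters from $S$ have been multiplied out. A neighborhood of $s$ consists of the words with all $d$-indices $>\beta$ whose product, with $d_\gamma$ read as $v(\gamma)$, lies in an open $O\ni s$. A neighborhood of a word replaces each letter $s\in S$ by such a set, with $\beta$ at least all $d$-indices in the word. Give $d_\gamma$ level $\gamma$ and elements of $S$ level $\kappa$. Two features are visible: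

1. words without letters from $S$ are isolated;
2. if $w$ has a letter from $S$ and $\beta_0<\kappa$, then $w$ has a neighborhood in which every word contains a letter of level $>\beta_0$.

**Where this stops.** The open sets $\{d_0\},\{d_0d_0\},\{d_0d_0d_0\},\dots$ form an infinite locally finite family. Indeed a word without $S$-letters is isolated, and by 2 a word with an $S$-letter has a neighborhood in which every word contains a letter of level $>0$. So $F$ is not feebly compact.

**One extra point does not help.** Suppose $F\cup\{p\}$ has a Hausdorff topology inducing that of $F$; then $F$ is open. Take $s\in S$ and disjoint open sets $U\ni p$, $V\ni s$. The set $V$ contains some basic neighborhood of $s$, with parameter $\beta$ say, hence all $d_\gamma$ with $v(\gamma)=s$ and $\gamma>\beta$. Choose such $\gamma_0<\gamma_1<\cdots$; then $\sup_n\gamma_n<\kappa$. The open sets $\{d_{\gamma_n}\}$ form a locally finite family: $U$ misses all of them, words with an $S$-letter have neighborhoods missing all of them by 2, and the other words are isolated. So $F\cup\{p\}$ is not feebly compact.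

We therefore need new points at many levels: a limit $0_\alpha$ of words in which $d_\alpha$ occurs more and more often, for each $\alpha\in I$, and a limit $0_\alpha$ of words of levels tending to $\alpha$, for each limit $\alpha<\kappa$. These points cannot all be zeros of $T$, since a semigroup has at most one zero ($0=0\cdot0'=0'$). We let $0_\alpha$ absorb only letters of level at most $\alpha$. Then $0_\alpha$ is a zero for the words of level $\le\alpha$, and these will form a compact set. That is the whole design; now we build it.

## 6. The semigroup $T$ of reduced words

**Alphabet and levels.** The letters are the elements of $S$, letters $d_\alpha$ ($\alpha\in I$), and letters $0_\alpha$ ($\alpha<\kappa$). Put $\ell(s)=\kappa$ for $s\in S$ and $\ell(d_\alpha)=\ell(0_\alpha)=\alpha$.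

**Rewriting rules.**

1. $st\to s\cdot t$ (product in $S$) for $s,t\in S$;
2. $0_\alpha x\to0_\alpha$ and $x0_\alpha\to0_\alpha$ whenever $x\in\{d_\gamma,0_\gamma\}$ with $\gamma\le\alpha$.

For example, $d_0\,0_0\,d_1$ rewrites to $0_0d_1$, which is reduced; $d_1\,0_0\,d_1$ is reduced; $d_1\,0_1\to0_1$; and $s\,0_0\,t$ is reduced for $s,t\in S$.

Call a two-letter word reducible if a rule applies to it. A letter from $S$ reduces only with letters from $S$. If a pair of non-$S$ letters is reducible and $\varepsilon$ is the larger of the two levels, then $0_\varepsilon$ occurs in the pair and the result is $0_\varepsilon$, whichever rule is used. In particular, if the two levels differ, the letter of higher level is a zero letter. Rule (2) creates no new zero letters: its result was already present.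

**Step 1. Every word has a unique reduced form.** The purpose is to make multiplication well defined and associative. Each rule shortens words, so by Newman's lemma local confluence suffices. Two rewriting steps at the same pair give the same result, and steps at disjoint pairs commute. There remain overlaps $abc$ with $ab$ and $bc$ both reducible. Since $S$-letters reduce only with $S$-letters, either all of $a,b,c$ lie in $S$ or none does. If all do, associativity of $S$ resolves the overlap.

Suppose none lies in $S$, and let $\delta$ be the maximum of the three levels. We show that both ways lead to $0_\delta$.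

Reduce $ab$ first: with $\varepsilon=\max(\ell(a),\ell(b))$ we get $0_\varepsilon c$. If $\ell(c)\le\varepsilon$, then $0_\varepsilon c\to0_\varepsilon=0_\delta$. If $\ell(c)>\varepsilon\ge\ell(b)$, then reducibility of $bc$ forces $c=0_\delta$, and $0_\varepsilon c\to0_\delta$.

Reduce $bc$ first: with $\varepsilon'=\max(\ell(b),\ell(c))$ we get $a0_{\varepsilon'}$. If $\ell(a)\le\varepsilon'$, then $a0_{\varepsilon'}\to0_{\varepsilon'}=0_\delta$. If $\ell(a)>\varepsilon'\ge\ell(b)$, then reducibility of $ab$ forces $a=0_\delta$, and $a0_{\varepsilon'}\to0_\delta$.

**Definition ($T$ and $T^1$).** $T$ is the set of nonempty reduced words; the product $uv$ is the reduced form of the concatenation. $T^1=T\cup\{1\}$, with $1$ the empty word as identity.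

By Step 1 this product is associative: $(uv)w$ and $u(vw)$ are both the reduced form of the concatenation of $u,v,w$. Products of nonempty words are nonempty. When a concatenation is already reduced, it equals the product, so the notation is unambiguous there. Write $|w|$ for the length of $w$.

**Maximal level.** For $w\in T$ let $M(w)$ be the maximal level of its letters, and $M(1)=-1$. The rules preserve the maximal level of a word, so
$$M(ww')=\max(M(w),M(w')).\tag{1}$$

**Values of zero-free words.** A word is zero-free if it contains no $0_\alpha$. For a nonempty zero-free word let $\pi(w)\in S$ be the product of its letters in order, with $d_\alpha$ replaced by $v(\alpha)$. For example $\pi(d_\gamma t)=v(\gamma)t$. Reducing the concatenation of zero-free words uses only rule (1). So their product is zero-free, its letters of level $<\kappa$ are those of the factors, and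
$$\pi(ww')=\pi(w)\pi(w').\tag{2}$$

**Fact (a).** Let $w$ be a reduced word with $M(w)=\alpha<\kappa$, $\alpha\ge0$. If $w$ contains $0_\alpha$, then $w=0_\alpha$. If $\alpha$ is a limit ordinal, then $w=0_\alpha$. If $\alpha\in I$, then $w=0_\alpha$ or, uniquely,
$$w=u_0d_\alpha u_1d_\alpha\cdots d_\alpha u_k,\qquad k\ge1,\ u_i\in T^1,\ M(u_i)<\alpha.\tag{3}$$
Conversely, every concatenation as in (3) is reduced.

*Proof.* If $w$ contains $0_\alpha$ and has another letter, some neighbor of this $0_\alpha$ has level $\le\alpha<\kappa$, so rule (2) applies, a contradiction. For limit $\alpha$ the only letter of level $\alpha$ is $0_\alpha$. For $\alpha\in I$ and $w\neq0_\alpha$ the letters of level $\alpha$ in $w$ are all $d_\alpha$; cutting at them gives (3), uniquely. For the converse, a letter of level $<\alpha$ does not reduce with $d_\alpha$, because only a zero letter of level $\ge\alpha$ absorbs $d_\alpha$; and $d_\alpha d_\alpha$ is not reducible. $\square$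

**Fact (b).** Let $\alpha\in I$ and $M(x),M(y)\le\alpha$. If $x=0_\alpha$ or $y=0_\alpha$, then $xy=0_\alpha$. Otherwise the number of letters $d_\alpha$ in $xy$ is the sum of the numbers in $x$ and $y$.

*Proof.* If one factor is $0_\alpha$, it absorbs all letters of the other. Otherwise neither contains $0_\alpha$, by (a). Since no new zero letters are created, $0_\alpha$ never appears during the reduction, and nothing else of level $\le\alpha$ can absorb a $d_\alpha$. $\square$

## 7. The topology

For each letter $x$ we define sets $N(x)\subseteq T$ containing $x$.

- $N(d_\alpha)=\{d_\alpha\}$.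
- For $\alpha\in I$ and $n\ge1$: $N_n(0_\alpha)=\{0_\alpha\}\cup\{w:M(w)=\alpha,\ d_\alpha\text{ occurs in }w\text{ at least }n\text{ times}\}$.
- For limit $\alpha<\kappa$ and $-1\le\beta<\alpha$: $N_\beta(0_\alpha)=\{0_\alpha\}\cup\{w:\beta<M(w)<\alpha\}$.
- For $s\in S$, $O$ an open neighborhood of $s$ in $S$, and $\beta<\kappa$: $N_{O,\beta}(s)$ is the set of $w\in T$ that are zero-free, have all letters of level $>\beta$, and satisfy $\pi(w)\in O$.

Always $N(x)\subseteq\{M\le\ell(x)\}$. The sets shrink when $n$ or $\beta$ increases and when $O$ decreases.

**Definition (basic sets).** For a reduced word $w=x_1\cdots x_n$, $n\ge1$, let $\mathcal B_w$ be the family of all sets of concatenations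
$$B=N(x_1)N(x_2)\cdots N(x_n),$$
where for the letters $x_i\in S$ we use sets $N_{O_i,\beta}(x_i)$ with one common $\beta<\kappa$ that is at least all levels $<\kappa$ of letters of $w$. Put $\mathcal B_1=\{\{1\}\}$.

For example, a basic neighborhood of $s0_0$ consists of the words $xy$ with $x\in N_{O,\beta}(s)$ and $y=0_0$ or $y=d_0\cdots d_0$ with at least $n$ letters. The condition $\beta\ge0$ prevents $x$ from ending in $d_0$, which $0_0$ would absorb. As for limits: $d_0^n\to0_0$; also $d_0^nd_1\to0_0d_1$; the words $(d_0d_1)^n$ converge to $0_1$; and $d_n\to0_\omega$ as $n\to\infty$ through $n<\omega$.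

**Step 2. The concatenations in $B$ are reduced.** This makes $B$ a subset of $T$ and lets us read off letters. Let $y_i\in N(x_i)$, let $a$ be the last letter of $y_i$ and $b$ the first letter of $y_{i+1}$. We show that $ab$ is not reducible.

If $a,b\in S$, then $x_i,x_{i+1}\in S$, because $N(x)\subseteq\{M<\kappa\}$ for $x\notin S$. This is impossible since $w$ is reduced.

Suppose $a=0_\delta$. Then $x_i$ is not in $S$ and not a $d$-letter, so $x_i=0_\gamma$ with $\gamma\ge\delta$. Two adjacent zero letters are always reducible, so $x_{i+1}$ is not a zero letter. Either $x_{i+1}=d_\varepsilon$, where $\varepsilon>\gamma$ because $w$ is reduced; then $b=d_\varepsilon$ with $\varepsilon>\delta$. Or $x_{i+1}\in S$; then $b\in S$, or $b=d_\varepsilon$ with $\varepsilon>\beta\ge\gamma\ge\delta$. In each case $ab$ is not reducible.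

Suppose $b=0_\delta$. In the same way $x_{i+1}=0_\gamma$ with $\gamma\ge\delta$, and $x_i=d_\varepsilon$ with $\varepsilon>\gamma$, or $x_i\in S$. So $a=d_\varepsilon$ with $\varepsilon>\delta$, or $a\in S$, or $a=d_\varepsilon$ with $\varepsilon>\beta\ge\gamma\ge\delta$. Again $ab$ is not reducible.

In all other cases neither letter is a zero letter and not both lie in $S$, so no rule applies.

**Step 3. The families $\mathcal B_w$ satisfy (i)–(iii).** This gives the topology. (i) is clear from $x_i\in N(x_i)$. For (ii) take maxima of the parameters $n,\beta$ and intersections of the $O$'s. For (iii) let $y\in B\in\mathcal B_w$; the case $w=1$ is trivial. Write $y=y_1\cdots y_n$ with $y_i\in N(x_i)$. By Step 2 the letters of $y$ are those of $y_1,\dots,y_n$ in order.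

*Reduction to one letter.* Suppose that for each $i$ we have $C_i\in\mathcal B_{y_i}$ with $C_i\subseteq N(x_i)$. Let $\beta'$ be at least all $\beta$-parameters used for $S$-letters in the $C_i$ and all levels $<\kappa$ of letters of $y$. Replacing those parameters by $\beta'$ gives $C_i'\in\mathcal B_{y_i}$ with $C'_i\subseteq C_i$, and $C_1'\cdots C_n'$ is a member of $\mathcal B_y$ contained in $B$. So it suffices to show: if $y\in N(x)$ for a letter $x$, then some member of $\mathcal B_y$ lies in $N(x)$.

- *$x=d_\alpha$, or $y=x=0_\alpha$.* Then $y=x$ and $N(x)\in\mathcal B_x$ itself.
- *$x=s\in S$, $N(x)=N_{O,\beta}(s)$.* Then $y=z_1\cdots z_r$ with $z_j\in S$, or $z_j=d_{\gamma_j}$ with $\gamma_j>\beta$, and $\pi(y)\in O$. By continuity of multiplication in $S$, choose open $O_j\ni z_j$ for the $z_j\in S$ such that the product, in order, of the $O_j$'s and the $v(\gamma_j)$'s lies in $O$. Use $N_{O_j,\beta'}(z_j)$ with $\beta'\ge\beta$ and $\beta'\ge$ all $\gamma_j$. All the concatenations are zero-free, have levels $>\beta$, and have $\pi\in O$.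
- *$x=0_\alpha$ with $\alpha\in I$, $N(x)=N_n(0_\alpha)$, $y\ne0_\alpha$.* By (a), the letters of level $\alpha$ in $y$ are $d_\alpha$'s, at least $n$ of them. Each other letter $z$ has level $<\alpha$, so $N(z)\subseteq\{M<\alpha\}$. Hence all elements of members of $\mathcal B_y$ have $M=\alpha$ and as many $d_\alpha$'s as $y$, so they lie in $N_n(0_\alpha)$.
- *$x=0_\alpha$ with $\alpha$ limit, $N(x)=N_\beta(0_\alpha)$, $y\neq0_\alpha$.* Let $\gamma=M(y)$, so $\beta<\gamma<\alpha$. If $y=0_\gamma$, use $N_1(0_\gamma)\subseteq\{M=\gamma\}$ when $\gamma\in I$, and $N_\beta(0_\gamma)\subseteq\{\beta<M\le\gamma\}$ when $\gamma$ is limit. Otherwise, by (a), $y$ contains $d_\gamma$ and no $0_\gamma$, and members of $\mathcal B_y$ lie in $\{M=\gamma\}$ as in the previous item.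

So $T^1$ carries a topology in which $\mathcal B_w$ is a base of open neighborhoods at each $w$. The point $1$ is isolated, and members of $\mathcal B_w$ with $w\ne1$ consist of nonempty words. Give $T$ the subspace topology.

**Step 4. How basic sets look.** The two facts below are used throughout.

**Fact (c).**

1. If $M(w)<\kappa$, every $B\in\mathcal B_w$ lies in $\{M\le M(w)\}$.
2. For $w=u_0d_\alpha\cdots d_\alpha u_k$ as in (3), the members of $\mathcal B_w$ are exactly the sets $U_0d_\alpha U_1\cdots d_\alpha U_k$ with $U_i\in\mathcal B_{u_i}$, and $U_i\subseteq\{M<\alpha\}$. All their elements have $M=\alpha$ and exactly $k$ letters $d_\alpha$, and an element determines its components in the $U_i$.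
3. If $-1\le\delta<M(w)$ and $\delta<\kappa$, then $w$ has a neighborhood contained in $\{M>\delta\}$.

*Proof.* Item 1 holds since $N(x)\subseteq\{M\le\ell(x)\}$. In item 2 there are no $S$-letters, hence no common parameter to respect, so the description of $\mathcal B_w$ is the definition; $U_i\subseteq\{M<\alpha\}$ is item 1 for $u_i$ (trivial for $u_i=1$). So the $d_\alpha$'s in an element are exactly the displayed ones, and cutting there recovers the components. For item 3: if $M(w)=\kappa$, take a basic set with $\beta\ge\delta$; each element contains a nonempty block of letters of level $>\beta$. If $M(w)=\varepsilon<\kappa$ and $w=0_\varepsilon$, use $N_1(0_\varepsilon)\subseteq\{M=\varepsilon\}$ if $\varepsilon\in I$ and $N_\delta(0_\varepsilon)$ if $\varepsilon$ is limit. Otherwise $w$ is as in (3), and $M$ is constant on members of $\mathcal B_w$ by item 2. $\square$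

**Fact (d).** Let $M(w)=\kappa$. Then, uniquely,
$$w=u_0s_1u_1\cdots s_ku_k,\qquad k\ge1,\ s_i\in S,\ u_i\in T^1\text{ free of }S\text{-letters},\ u_1,\dots,u_{k-1}\ne1.\tag{4}$$
Conversely all such concatenations are reduced. The members of $\mathcal B_w$ are the sets $U_0N_{O_1,\beta}(s_1)U_1\cdots N_{O_k,\beta}(s_k)U_k$ with $U_i\in\mathcal B_{u_i}$ and $\beta\ge M(u_i)$ for all $i$. In an element $y_0x_1y_1\cdots x_ky_k$ of such a set, the $x_i$ are exactly the maximal blocks of letters of level $>\beta$. So the element and $\beta$ determine $k$, the $x_i$ and the $y_i$.

*Proof.* Cut $w$ at its $S$-letters; adjacent $S$-letters are reducible, so $u_1,\dots,u_{k-1}\ne1$. The converse holds since $S$-letters reduce only with each other. The description of $\mathcal B_w$ is the definition. The $y_i$ have levels $\le M(u_i)\le\beta$ by (c), the $x_i$ are nonempty with all levels $>\beta$, and $y_1,\dots,y_{k-1}\ne1$ because members of $\mathcal B_{u}$ with $u\ne1$ consist of nonempty words. $\square$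

## 8. $T^1$ is Hausdorff

**Step 5. Separating two points.** Let $u\ne v$ in $T^1$. (This $v$ is a word; the map $v$ on $I$ does not occur in this section.) We find disjoint basic neighborhoods; any disjoint neighborhoods can be shrunk to basic ones.

If one of the points is $1$, use that $1$ is isolated and that members of $\mathcal B_w$, $w\ne1$, omit $1$. If $M(u)<M(v)$, then by (c) $u$ has a neighborhood in $\{M\le M(u)\}$ and $v$ has one in $\{M>M(u)\}$; exchange names if $M(v)<M(u)$. Now let $M(u)=M(v)=\alpha\ge0$.

*Case $\alpha<\kappa$, by induction on $|u|+|v|$.* If $\alpha$ were limit, both words would be $0_\alpha$ by (a). So $\alpha\in I$.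

If $u=0_\alpha$, then $v\neq 0_\alpha$ contains exactly $k\ge1$ letters $d_\alpha$, and so do all elements of members of $\mathcal B_v$. Each element of $N_{k+1}(0_\alpha)$ has either no $d_\alpha$ (if it is $0_\alpha$) or at least $k+1$ of them. So $N_{k+1}(0_\alpha)$ is disjoint from every member of $\mathcal B_v$. The same argument applies with $u,v$ exchanged.

Suppose neither is $0_\alpha$. If the numbers of $d_\alpha$'s differ, members of $\mathcal B_u$ and $\mathcal B_v$ are disjoint by (c). If they are equal, the decompositions (3) have $u_i\ne v_i$ for some $i$. Separate $u_i,v_i$ by basic sets: by the cases already treated if one is $1$ or $M(u_i)\ne M(v_i)$, and by induction otherwise, as $|u_i|+|v_i|<|u|+|v|$. Taking these as $i$-th components gives disjoint neighborhoods of $u$ and $v$, since elements determine their components.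

*Case $\alpha=\kappa$.* Decompose $u$ and $v$ as in (4), say with $S$-letters $s_i$ and $t_i$ and components $u_i$ and $v_i$. Use for both one $\beta$ that is at least all levels $<\kappa$ in $u$ and $v$. If the numbers of $S$-letters differ, such neighborhoods are disjoint, because by (d) an element determines this number. Suppose they are equal. If $s_i\ne t_i$ for some $i$, take disjoint open $O_i\ni s_i$ and $O_i'\ni t_i$; a common element of the two neighborhoods would, by (d), have an $i$-th block $x_i$ with $\pi(x_i)\in O_i\cap O_i'=\emptyset$. Otherwise $u_i\ne v_i$ for some $i$; separate these by basic sets using the previous cases (their levels are $<\kappa$), and use (d) again.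

## 9. Multiplication is continuous

**Step 6. What to show.** Let $w,w'\in T^1$ and $W\in\mathcal B_{ww'}$. We find $U\in\mathcal B_w$ and $U'\in\mathcal B_{w'}$ with $UU'\subseteq W$. If $w=1$, take $U=\{1\}$, $U'=W$; if $w'=1$, take $U=W$, $U'=\{1\}$. Now let $w,w'\ne1$ and $\alpha=\max(M(w),M(w'))$.

**Step 7. Case A: $\alpha<\kappa$.** We use induction on $|w|+|w'|$.

*A1: one factor is $0_\alpha$.* Then $ww'=0_\alpha$, since $0_\alpha$ absorbs every letter of level $\le\alpha$. If $w=0_\alpha$, let $U=W$ and let $U'\in\mathcal B_{w'}$ be arbitrary; if $w'=0_\alpha$, let $U'=W$ and let $U\in\mathcal B_w$ be arbitrary. Let $x\in U$, $y\in U'$. By (c) both have $M\le\alpha$, and one of them lies in $W$.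

If $\alpha\in I$ and $W=N_n(0_\alpha)$, then the one in $W$ has level $\alpha$, so $M(xy)=\alpha$ by (1). By (b), either $xy=0_\alpha$, or neither $x$ nor $y$ is $0_\alpha$ and the $d_\alpha$'s add up, so that $xy$ has at least $n$ of them. Hence $xy\in W$.

If $\alpha$ is limit and $W=N_\beta(0_\alpha)$, then $\beta<M(xy)\le\alpha$ by (1). If $M(xy)=\alpha$, then $xy=0_\alpha$ by (a). Hence $xy\in W$.

*A2: neither factor is $0_\alpha$.* One of them has level $\alpha$, so $\alpha\in I$ by (a), and we can write
$$w=u_0d_\alpha\cdots d_\alpha u_k,\qquad w'=u_0'd_\alpha\cdots d_\alpha u_l',\qquad k,l\ge0,\ k+l\ge1,$$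
with all $M(u_i),M(u_j')<\alpha$ (where $k=0$ means $w=u_0$, and $l=0$ means $w'=u'_0$). Then
$$ww'=u_0d_\alpha\cdots d_\alpha(u_ku_0')d_\alpha\cdots d_\alpha u_l',$$
because the right side is reduced by (a) once the middle is reduced, as $M(u_ku_0')<\alpha$. By (c),
$$W=W_0d_\alpha\cdots d_\alpha P\,d_\alpha\cdots d_\alpha W_l',$$
with $P\in\mathcal B_{u_ku_0'}$, $W_i\in\mathcal B_{u_i}$ for $i<k$, and $W_j'\in\mathcal B_{u_j'}$ for $j\ge1$. Since at least one $d_\alpha$ was removed, $|u_k|+|u_0'|<|w|+|w'|$. By induction, or trivially if $u_k$ or $u_0'$ is $1$, there are $U_k\in\mathcal B_{u_k}$ and $U_0'\in\mathcal B_{u_0'}$ with $U_kU_0'\subseteq P$. Put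
$$U=W_0d_\alpha\cdots W_{k-1}d_\alpha U_k\in\mathcal B_w,\qquad U'=U_0'd_\alpha W_1'\cdots d_\alpha W_l'\in\mathcal B_{w'}.$$
For $x\in U$, $y\in U'$, reduce the middle of the concatenation first; it becomes an element of $P\subseteq\{M<\alpha\}$. By (a) no further reduction occurs, so $xy\in W$.

**Step 8. Case B: $\alpha=\kappa$.** Write $w=u_0s_1u_1\cdots s_ku_k$ and $w'=u_0't_1u_1'\cdots t_lu_l'$ as in (4), where $k=0$ means that $w=u_0$ has no $S$-letter, and similarly for $l$; here $k+l\ge1$. Put $p=u_ku_0'$, an element of $T^1$ without $S$-letters. The word $ww'$ contains an $S$-letter, so $W$ has a parameter $\beta$. Some letters of $w$ and $w'$ may have been absorbed in $ww'$, so we first shrink $W$ until $\beta$ is at least all levels $<\kappa$ in $w$ and in $w'$.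

*B1: $p\ne1$ or $k=0$ or $l=0$.* Then $ww'=u_0s_1\cdots s_k\,p\,t_1\cdots t_lu_l'$ has the form (4): the component $p$ is interior only if $k,l\ge1$, and then $p\ne1$. Let $P\in\mathcal B_p$ be the corresponding component of $W$. By Case A, or trivially, choose $U_k\in\mathcal B_{u_k}$ and $U_0'\in\mathcal B_{u_0'}$ with $U_kU_0'\subseteq P$. Let $U\in\mathcal B_w$ have last component $U_k$, let $U'\in\mathcal B_{w'}$ have first component $U_0'$, and take all other components from $W$, with the same $\beta$. For $x\in U$ and $y\in U'$, the middle parts reduce to an element of $P$. The result is a concatenation of elements of the components of $W$, which is reduced by Step 2. So $xy\in W$.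

*B2: $p=1$ and $k,l\ge1$.* Since products of nonempty words are nonempty, $u_k=u_0'=1$, and
$$ww'=u_0s_1\cdots u_{k-1}(s_kt_1)u_1'\cdots u_l'$$
has the form (4). Let $N_{O,\beta}(s_kt_1)$ be the corresponding component of $W$. By continuity in $S$ choose open $O'\ni s_k$ and $O''\ni t_1$ with $O'O''\subseteq O$. Then
$$N_{O',\beta}(s_k)\,N_{O'',\beta}(t_1)\subseteq N_{O,\beta}(s_kt_1).$$
Indeed a product of zero-free words is zero-free; its letters of level $<\kappa$ are letters of the factors, so all levels stay $>\beta$; and $\pi$ is multiplicative by (2). Take $U$ with last $S$-component $N_{O',\beta}(s_k)$ and last component $\{1\}$, and $U'$ with first component $\{1\}$ and first $S$-component $N_{O'',\beta}(t_1)$, all other components from $W$. For $x\in U$, $y\in U'$, reducing the middle gives a concatenation of elements of the components of $W$, which is reduced by Step 2. So $xy\in W$.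

Thus $T^1$ and its subsemigroup $T$ are Hausdorff topological semigroups.

## 10. $S$ is closed in $T$

**Step 9. $S$ sits in $T$ with its own topology.** The map sending $s$ to the one-letter word $s$ is injective, and it is a homomorphism by rule (1). A one-letter word $t\in S$ is zero-free, has level $\kappa>\beta$, and $\pi(t)=t$. So $N_{O,\beta}(s)\cap S=O$, and the subspace topology on $S$ is the original one.

**Step 10. $S$ is closed.** Let $w\in T\setminus S$. If $M(w)<\kappa$, then by (c) $w$ has a neighborhood in $\{M<\kappa\}$, which misses $S$. If $M(w)=\kappa$, then $w$ has length $\ge2$, and being reduced it contains a letter $x$ of level $<\kappa$. Every element of any $B\in\mathcal B_w$ contains a nonempty block from $N(x)$, whose letters have level $<\kappa$. So $B\cap S=\emptyset$.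

## 11. Words of bounded level form compact sets, and $T$ is feebly compact

**Step 11. The sets $K_\delta=\{w\in T^1:M(w)\le\delta\}$, $-1\le\delta<\kappa$, are compact.** These play the role of the intervals $[0,\delta]$ in Section 4. We use induction on $\delta$. The set $K_{-1}=\{1\}$ is compact. To see the pattern, $K_0=\{1,d_0,d_0^2,\dots\}\cup\{0_0\}$ is a convergent sequence with its limit.

Let $\delta\in I$. By (a),
$$K_\delta=K_{\delta-1}\cup\{0_\delta\}\cup\bigcup_{k\ge1}C_k,\qquad C_k=\{u_0d_\delta u_1\cdots d_\delta u_k:u_i\in K_{\delta-1}\}.\tag{5}$$
The set $C_k$ is the image of the compact space $K_{\delta-1}^{k+1}$ under $(u_0,\dots,u_k)\mapsto u_0d_\delta u_1\cdots d_\delta u_k$, which is continuous by Section 9. So $C_k$ is compact. Given a cover of $K_\delta$ by open sets, some member contains some $N_n(0_\delta)=\{0_\delta\}\cup\bigcup_{k\ge n}C_k$. The rest of $K_\delta$ lies in $K_{\delta-1}\cup C_1\cup\dots\cup C_{n-1}$, which is compact, so finitely many members cover it.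

Let $\delta$ be a limit ordinal. By (a), $K_\delta=\{0_\delta\}\cup\bigcup_{\gamma<\delta}K_\gamma$. A member of an open cover that contains $0_\delta$ contains some $N_\beta(0_\delta)$, and $K_\delta\setminus N_\beta(0_\delta)=K_\beta$ is compact by induction.

**Step 12. The set $L=\{w\in T:M(w)<\kappa\}$ is dense in $T$.** Let $B=N(x_1)\cdots N(x_n)$ be a basic set. If $x_i\notin S$, choose $x_i\in N(x_i)$. If $x_i=s\in S$, the set $N_{O,\beta}(s)$ contains $d_\gamma$ for every $\gamma\in I$ with $\gamma>\beta$ and $v(\gamma)=s$; such $\gamma$ exists because $v^{-1}(s)$ is unbounded. Concatenating these choices gives an element of $B\cap L$.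

**Step 13. $T$ is feebly compact.** We verify the hypothesis of Lemma 1. Let $\{x_0,x_1,\dots\}\subseteq L$ be countable. Since $\kappa$ is regular and uncountable, some $\delta$ with $0\le\delta<\kappa$ satisfies $M(x_i)\le\delta$ for all $i$. So all $x_i$ lie in $K_\delta\setminus\{1\}$, which is compact because $K_\delta$ is compact and $1$ is isolated. Lemma 1 shows that $T$ is feebly compact. Together with Sections 8–10 this proves Theorem A. $\blacksquare$

Hence there does not exist a topological semigroup that cannot be embedded into a feebly compact topological semigroup. For $S=B_\omega$ there is no conflict with Theorem C: $S$ is closed and discrete in $T$, so $\{e_{ii}\}$ has no accumulation point in $T$.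

## 12. A dense locally compact part with large compact subsemigroups

With a larger $\kappa$ the same construction gives more.

**Theorem B.** Let $S$ be a topological semigroup and $\mu$ an infinite cardinal. Then $S$ embeds as a closed subsemigroup in a topological semigroup $T$ having a dense open subsemigroup $L$, disjoint from $S$, such that:

1. $L$ is locally compact, with a base of compact open sets;
2. every subset of $L$ of cardinality $\le\mu$ is contained in a compact open subsemigroup of $L$.

*Proof.* If $S=\emptyset$, take $T=L$ a one-point semigroup. Otherwise use the construction above with $\kappa=(|S|+\mu)^+$, which is regular, uncountable and $\ge|S|$, and with $L$ as in Step 12.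

**Step 14. $L$ and the compact subsemigroups.** By (c), item 1, $L$ and all $K_\delta$ are open. By (1), $L$ and $K_\delta\setminus\{1\}$ ($\delta\ge0$) are subsemigroups. $L$ is dense by Step 12, $L\cap S=\emptyset$ since elements of $S$ have level $\kappa$, and $S$ is closed in $T$ by Step 10. A subset of $L$ of size $\le\mu<\kappa$ lies in some $K_\delta\setminus\{1\}$ with $\delta\ge0$, by regularity of $\kappa$. This set is an open subsemigroup, and it is compact by Step 11, as $1$ is isolated. This proves (2).

**Step 15. A compact open base of $L$.** We first show that the sets $N(x)$ with $x\notin S$ are compact. This is clear for $x=d_\alpha$. For $\alpha\in I$, with $C_k$ as in (5) for $\delta=\alpha$,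
$$N_n(0_\alpha)=K_\alpha\setminus(K_{\alpha-1}\cup C_1\cup\dots\cup C_{n-1}),$$
and for limit $\alpha$ we have $N_\beta(0_\alpha)=K_\alpha\setminus K_\beta$. The removed sets are open: $K_{\alpha-1}$ and $K_\beta$ by (c), item 1, and $C_k$ because by (c), item 2, each point of $C_k$ has a basic neighborhood $U_0d_\alpha U_1\cdots d_\alpha U_k$ with $U_i\subseteq\{M<\alpha\}=K_{\alpha-1}$, which is contained in $C_k$. So $N(0_\alpha)$ is closed in the compact set $K_\alpha$, hence compact.

A member of $\mathcal B_w$ with $w\in L$ is the product $N(x_1)\cdots N(x_n)$ of finitely many such compact sets, that is, the image of a compact space under the continuous multiplication map. So it is compact. It is open by Step 3, and it lies in $L$ by (c), item 1. Hence these sets form a base of compact open sets of $L$, and $L$ is locally compact. $\blacksquare$
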